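\title{Functions of support-rank three with polynomial randomized communication complexity}

\begin{abstract}
The support-rank of a two-party Boolean function is the least rank of a real matrix whose nonzero entries sit exactly where the function equals $1$. For every large $n$ we construct a function on $n$-bit inputs with support-rank at most $3$ and public-coin randomized communication complexity $\Omega(n^{1/6})$. Support-rank at most $2$ forces constant complexity, so $3$ is the threshold. The functions are point--line incidence problems in the real plane with coordinates in $\mathbb Z[2\cos(2\pi/\ell)]$, where the prime $\ell$ is exponential in $n^{1/6}$. The proof shows that a large Fourier coefficient produces a small finite ring in which the image $u$ of $2\cos(2\pi/\ell)$ still satisfies a Chebyshev relation of degree $\ell$, and that in a ring of order below $\sqrt\ell$ this relation forces $u=2$.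
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f\colon\mathcal X\times\mathcal Y\to\{0,1\}$ be a function on finite sets, and let $n=\log_2\max(|\mathcal X|,|\mathcal Y|)$ be its number of input bits. We compare two measures of the complexity of $f$.

The \emph{support-rank} $\operatorname{rank}_0(f)$ is the least $r$ for which there are maps $\phi\colon\mathcal X\to\mathbb R^r$ and $\psi\colon\mathcal Y\to\mathbb R^r$ with
\[
f(x,y)=0\iff\langle\phi(x),\psi(y)\rangle=0\qquad\text{for all }x,y .
\]
Equivalently, it is the least rank of a real $|\mathcal X|\times|\mathcal Y|$ matrix with the same support as $f$. It is the dimension needed to realize the zeros of $f$ as orthogonality of real vectors.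

In the communication model, Alice knows $x$ and Bob knows $y$. A \emph{deterministic protocol} is a binary tree: each inner node belongs to one player, who chooses a child as a function of his or her input, and each leaf carries an output bit. Its cost is the depth of the tree. The inputs that reach a given leaf form a \emph{rectangle}, that is, a set $\mathcal X'\times\mathcal Y'$ with $\mathcal X'\subseteq\mathcal X$ and $\mathcal Y'\subseteq\mathcal Y$; so a protocol of cost $C$ partitions $\mathcal X\times\mathcal Y$ into at most $2^C$ rectangles with constant output. A \emph{public-coin protocol} of cost $C$ is a probability distribution on deterministic protocols of cost at most $C$, and $\mathrm R^{cc}(f)$ is the least cost of one that errs with probability at most $1/3$ on every input. Alice can always send her whole input, so $\mathrm R^{cc}(f)=O(n)$.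

\medskip\noindent\textbf{Support-rank at most two.} Here $\mathrm R^{cc}(f)=O(1)$. Two bits settle the case $\phi(x)=0$ or $\psi(y)=0$. Otherwise $f(x,y)=0$ exactly when the line spanned by $\phi(x)$ in $\mathbb R^2$ equals the line $\psi(y)^\perp$. The public coins assign a random two-bit label to each of the finitely many lines that occur, and the players compare labels; two distinct lines collide with probability $1/4$.

\medskip\noindent\textbf{Support-rank three.} In the point--line incidence problem Alice holds $t$-bit integers $(x,y)$, Bob holds $t$-bit integers $(a,b)$, and they must decide whether $y=ax+b$. Since $\langle(x,y,1),(a,-1,b)\rangle=ax+b-y$, the negation of this function has support-rank at most $3$. Its randomized complexity is known to be $\Theta(\log t)$, that is, $\Theta(\log n)$ for $n\approx 2t$. The upper bound is a fingerprinting argument: a nonzero integer $ax+b-y$ has absolute value at most $2^{2t+1}$ and hence at most $2t+1$ prime divisors, so the players pick $p$ at random among the first $6t+3$ primes and Alice sends $x$ and $y$ modulo $p$,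 using $O(\log t)$ bits.

\medskip
So bounded support-rank does not give bounded complexity, but this example is exponentially far from the trivial upper bound. The following question comes from the paper of G\"o\"os, Harms, Richter and Sofronova~\cite{GHRS}.

\medskip\noindent\textbf{Question.} \emph{Are there constants $r\in\mathbb N$ and $c>0$ and functions $f_1,f_2,\dots$ with input lengths $n_1<n_2<\cdots$ such that $\operatorname{rank}_0(f_i)\le r$ and $\mathrm R^{cc}(f_i)\ge n_i^{\,c}$ for all $i$?}

\medskip
Fingerprinting suggests the answer no. The entries of the vectors $\phi(x)$ and $\psi(y)$ generate a ring $R\subset\mathbb R$. Given a ring homomorphism from $R$ to a finite ring $A$, Alice can send the image of $\phi(x)$ with about $r\log_2|A|$ bits, and Bob can test whether the inner product vanishes in $A$. For $R=\mathbb Z$ there are enough small quotients to detect every nonzero inner product, and one may expect the same in general. The answer is nevertheless yes, because $R$ can be chosen without useful small quotients.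

\begin{theorem}\label{thm:main}
There are constants $c_0>0$ and $n_0$ such that for every integer $n\ge n_0$ there is a function $f_n\colon\{0,1\}^n\times\{0,1\}^n\to\{0,1\}$ with
\[
\operatorname{rank}_0(f_n)\le 3,\qquad \mathrm R^{cc}(f_n)\ge c_0\,n^{1/6}.
\]
Moreover, there are distributions $\mu_0$ on $f_n^{-1}(0)$ and $\mu_1$ on $f_n^{-1}(1)$ with $|\mu_0(S)-\mu_1(S)|\le 2^{-c_0n^{1/6}}$ for every rectangle $S$.
\end{theorem}

This answers the Question with $r=3$ and any $c<1/6$, since $c_0n^{1/6}\ge n^c$ for large $n$. We do not claim that the exponent $1/6$ is optimal.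

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] The largest value of $\mathrm R^{cc}(f)$ over functions $f$ on $n$ bits with $\operatorname{rank}_0(f)\le r$ is $O(1)$ for $r\le2$ and $\Omega(n^{1/6})$ for every $r\ge3$.
\item[(b)] There is a constant $c_1>0$ such that every public-coin protocol that computes $f_n$ with success probability at least $\frac12+2^{-c_1n^{1/6}}$ on every input has cost $\Omega(n^{1/6})$.
\end{enumerate}
\end{corollary}

Section~\ref{sec:fourier} reduces lower bounds for problems of the shape ``$y=ax+b$'' to bounds on operator norms. Section~\ref{sec:model} carries out the whole argument in a model over a finite ring, where it is short but gives only a logarithmic bound. Section~\ref{sec:construction} defines the functions and derives the theorem from Proposition~\ref{prop:key}, which is proved in Section~\ref{sec:key}.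

\medskip\noindent\textbf{Notation.} We write $e(z)=\exp(2\pi iz)$ for $z\in\mathbb R/\mathbb Z$, and $\|z\|\in[0,\frac12]$ for the distance from $z$ to $0$ in $\mathbb R/\mathbb Z$. It satisfies the triangle inequality, and $|1-e(z)|\le2\pi\|z\|$ and $|\sin\pi z|\ge2\|z\|$. The operator norm of a complex matrix $K$ is $\|K\|_{\mathrm{op}}$; recall that $\|K\|_{\mathrm{op}}^2=\|K^*K\|_{\mathrm{op}}$. Rings are commutative with $1$, and the zero ring is allowed. Logarithms are to base $2$.

\section{Rectangles and characters}\label{sec:fourier}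

A cheap protocol has few rectangles, so it cannot tell apart two distributions that give almost the same mass to every rectangle.

\begin{lemma}\label{lem:disc}
Let $\mu_0$ and $\mu_1$ be distributions on $f^{-1}(0)$ and $f^{-1}(1)$ with $|\mu_0(S)-\mu_1(S)|\le\epsilon$ for every rectangle $S$. A public-coin protocol that computes $f$ with success probability at least $\frac12+\gamma$ on every input has cost $C\ge\log\frac1\epsilon-\log\frac1{2\gamma}$.
\end{lemma}

\begin{proof}
Draw the input from $\frac12(\mu_0+\mu_1)$. By averaging over the coins, some deterministic protocol of cost at most $C$ succeeds with probability at least $\frac12+\gamma$. Let $Z$ be the union of its rectangles with output $0$; there are at most $2^C$ of them. The success probability is $\frac12\mu_0(Z)+\frac12(1-\mu_1(Z))\le\frac12+\frac12\,2^C\epsilon$. Hence $2\gamma\le2^C\epsilon$.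
\end{proof}

In the equation $y=ax+b$ the variables $y$ and $b$ enter additively. Fourier expansion in these two variables leaves, for each character, a matrix indexed by $x$ and $a$ alone. Recall that the characters $\chi$ of a finite abelian group $\Gamma$ are the homomorphisms to the unit circle, that $\sum_\chi\chi(z)$ equals $|\Gamma|$ for $z=0$ and $0$ otherwise, and that $\sum_\chi|\mathbb E_y\,g(y)\chi(y)|^2=\mathbb E_y|g(y)|^2$ for $g\colon\Gamma\to\mathbb C$ (Parseval), where $\mathbb E_y$ is the average over $\Gamma$.

\begin{lemma}\label{lem:fourier}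
Let $\Gamma$ be a finite abelian group, $B$ a finite set, $w\colon B\times B\to\Gamma$ a map, and $s\in\Gamma$. Alice holds $(x,y)\in B\times\Gamma$ and Bob holds $(a,b)\in B\times\Gamma$. For $j\in\{0,1\}$ let $\tilde\mu_j$ be the distribution in which $x,a,b$ are independent and uniform and $y=b+w(x,a)+js$. Then for every rectangle $S$,
\[
|\tilde\mu_0(S)-\tilde\mu_1(S)|\le\max_\chi\ |1-\chi(s)|\cdot\frac{\|K_\chi\|_{\mathrm{op}}}{|B|},\qquad K_\chi[x,a]=\chi(w(x,a)).
\]
\end{lemma}

\begin{proof}
Let $g(x,y)h(a,b)$ be the indicator function of $S$, with $g$ and $h$ taking values in $\{0,1\}$. Put $\hat g_\chi(x)=\mathbb E_y\,g(x,y)\overline{\chi(y)}$ and $\hat h_\chi(a)=\mathbb E_b\,h(a,b)\chi(b)$. Write the indicator of the event $y=b+w(x,a)+js$ as $|\Gamma|^{-1}\sum_\chi\chi(b+w(x,a)+js-y)$. Then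
\[
\tilde\mu_j(S)=\frac1{|B|^2}\sum_\chi\chi(s)^j\sum_{x,a}\hat g_\chi(x)\,K_\chi[x,a]\,\hat h_\chi(a).
\]
The inner sum has absolute value at most $\|K_\chi\|_{\mathrm{op}}\|\hat g_\chi\|_2\|\hat h_\chi\|_2$. So $|\tilde\mu_0(S)-\tilde\mu_1(S)|$ is at most the maximum in the statement times $|B|^{-1}\sum_\chi\|\hat g_\chi\|_2\|\hat h_\chi\|_2$. By Parseval, $\sum_\chi|\hat g_\chi(x)|^2\le1$ for each $x$, so $\sum_\chi\|\hat g_\chi\|_2^2\le|B|$, and the same holds for $\hat h$. By the Cauchy--Schwarz inequality, $\sum_\chi\|\hat g_\chi\|_2\|\hat h_\chi\|_2\le|B|$.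
\end{proof}

We call $\|K_\chi\|_{\mathrm{op}}/|B|$ the \emph{bias} of $\chi$; it is at most $1$ because the entries have modulus $1$. The task is now a dichotomy: every character must either have small bias or nearly fix the shift $s$.

\section{A model over a finite ring}\label{sec:model}

Suppose that $B=\Gamma=R$ is a finite ring and $w(x,a)=xa$. The characters are $z\mapsto e(m(z))$ for additive homomorphisms $m\colon R\to\mathbb R/\mathbb Z$. With $m$ we associate the set
\[
I_m=\{p\in R:\ m(pq)=0\ \text{for all }q\in R\}.
\]
It is an ideal, and $m$ vanishes on it (take $q=1$).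

\begin{lemma}\label{lem:model}
The bias of $e(m(\cdot))$ equals $|R/I_m|^{-1/2}$.
\end{lemma}

\begin{proof}
For $K[x,a]=e(m(xa))$ we have $(K^*K)[a,a']=\sum_xe(m(x(a'-a)))$. The summand is a character of $(R,+)$ in $x$, trivial exactly when $a'-a\in I_m$. So $K^*K$ is $|R|$ times a block diagonal matrix with all-ones blocks of size $|I_m|$, and $\|K\|_{\mathrm{op}}^2=|R|\,|I_m|$.
\end{proof}

Thus large bias means a small quotient ring, and the fingerprinting protocols are the only obstruction. For $R=\mathbb Z/Q\mathbb Z$ with $Q$ even and $s=1$, the map $m(z)=z/2$ has $R/I_m=\mathbb F_2$, bias $2^{-1/2}$ and $|1-e(m(s))|=2$: this is the test of the equation modulo $2$. We want a ring of real numbers and a nonzero $s$ in it that dies in every small quotient.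

Roots of unity of prime order $\ell$ are the natural source: a unit group of order less than $\ell$ has no element of order $\ell$. We need real numbers, so we use $\zeta+\zeta^{-1}=2\cos(2\pi/\ell)$ in place of $\zeta=e(1/\ell)$. Define $H_c\in\mathbb Z[X]$ by
\[
H_0=2,\qquad H_1=X,\qquad H_{c+1}=XH_c-H_{c-1}.
\]
If $\xi$ is a unit of a ring, then $H_c(\xi+\xi^{-1})=\xi^c+\xi^{-c}$ for all $c\ge0$, by induction from $(\xi+\xi^{-1})(\xi^c+\xi^{-c})=(\xi^{c+1}+\xi^{-c-1})+(\xi^{c-1}+\xi^{-c+1})$. In particular $H_c(2\cos t)=2\cos ct$, so $\eta=2\cos(2\pi/\ell)$ satisfies $H_\ell(\eta)=2$. Taking $\xi=1$ gives $H_c(2)=2$, so the equation $H_\ell(u)=2$ has the solution $u=2$ in every ring. In small rings it has no other.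

\begin{lemma}\label{lem:collapse}
Let $\ell$ be a prime and $A$ a finite ring with $|A|^2<\ell$. If $u\in A$ satisfies $H_\ell(u)=2$, then $u=2$.
\end{lemma}

\begin{proof}
We may assume $A\ne0$. Let $A'=A[\xi]/(\xi^2-u\xi+1)$. The polynomial is monic, so $A'$ is a free $A$-module with basis $1,\xi$; hence $A\subseteq A'$ and $|A'|=|A|^2<\ell$. From $\xi(u-\xi)=1$ we see that $\xi$ is a unit with $\xi+\xi^{-1}=u$. The hypothesis reads $\xi^\ell+\xi^{-\ell}=2$, and multiplying by $\xi^\ell$ shows that $\nu=\xi^\ell-1$ satisfies $\nu^2=0$. The order $o$ of the unit group of $A'$ is less than the prime $\ell$, hence coprime to it. Choose $j\ge1$ with $j\ell\equiv1\pmod o$. Then $\xi=(\xi^\ell)^j=(1+\nu)^j=1+j\nu$, so $(\xi-1)^2=0$. Therefore $2\xi-1=\xi^2=u\xi-1$, that is, $(u-2)\xi=0$, and $u=2$ because $\xi$ is a unit.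
\end{proof}

\begin{example}\label{ex:five}
Let $\ell=5$. Then $H_5-2=X^5-5X^3+5X-2=(X-2)(X^2+X-1)^2$, so $\eta=2\cos(2\pi/5)$ satisfies $\eta^2+\eta-1=0$. The polynomial $X^2+X-1$ has no root in $\mathbb F_2$ or $\mathbb F_3$, the only rings of order $2$ and $3$. Hence for $R=\mathbb Z[\eta]/(Q)$ every $m\ne0$ has $|R/I_m|\ge4$ and bias at most $\frac12$: the tests modulo $2$ and $3$ that are available over $\mathbb Z$ have disappeared. In $\mathbb F_4=\mathbb F_2[u]/(u^2+u+1)$ the element $u\neq0=2$ is a root of $X^2+X-1$, so the hypothesis $|A|^2<\ell$ of Lemma~\ref{lem:collapse} cannot be weakened to $|A|<\ell$. Primality is needed too: if $3\mid\ell$, then $H_\ell(-1)=H_\ell(2\cos\frac{2\pi}3)=2$, and $-1\ne2$ in $\mathbb F_2$.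
\end{example}

Now the model argument is complete. Let $\eta=2\cos(2\pi/\ell)$, $R=\mathbb Z[\eta]/(Q)$ and $s=\eta-2$. The ring $R$ is finite because $\eta$ is a root of the monic polynomial $H_\ell-2$. Given $m$, either $|R/I_m|^2\ge\ell$, and the bias is at most $\ell^{-1/4}$; or Lemma~\ref{lem:collapse} applies to the image of $\eta$ in $R/I_m$, so $\eta-2\in I_m$ and $m(s)=0$. By Lemma~\ref{lem:fourier}, no rectangle separates $y=ax+b$ from $y=ax+b+\eta-2$ by more than $2\ell^{-1/4}$.

Two things are wrong with the model.
\begin{enumerate}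
\item[(1)] The equation holds in $R$, not in $\mathbb R$, so it does not bound the support-rank. We shall draw the coefficients of $x$ and $a$ from a range $L$ much smaller than the modulus $Q$, so that a congruence modulo $Q$ is almost always an equality. The price is that $x$ and $a$ range over a box and not over a group, and Lemma~\ref{lem:model} has to be replaced by an approximate statement.
\item[(2)] The group $\mathbb Z[\eta]$ has rank at least $(\ell-1)/2$ (see the proof of Lemma~\ref{lem:V}), so an element of $R$ takes $\Omega(\ell)$ bits, while the lower bound is about $\frac14\log\ell$. This is again logarithmic in the input length. We must keep only $(\log\ell)^{O(1)}$ generators. They no longer span a ring, and the relation $H_\ell(\eta)=2$ has degree $\ell$, far too high to be seen among them directly.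
\end{enumerate}
The remedy for (2) is repeated doubling. The identities
\begin{equation}\label{eq:doubling}
H_{2k}=H_k^2-2,\qquad H_{2k+1}=H_kH_{k+1}-H_1
\end{equation}
hold at every point $X=2\cos t$ by the product formula for cosines, hence in $\mathbb Z[X]$. They compute $H_\ell$ in $\log\ell$ steps of degree $2$, each involving only three quantities. The inputs will contain, for each step, the low-degree polynomials in these three quantities. From a character of large bias we build one small ring per step and show that the rings are linked exactly along the chain.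

\section{The construction}\label{sec:construction}

\subsection{Parameters and the doubling chain}

Let $\tau$ be a positive integer; the lower bound will be about $\tau/2$. The parameters are as follows.
\begin{center}
\begin{tabular}{ll}
$T=2^\tau$ & bound on denominators and on the orders of the finite rings\\
$\ell$ & a prime with $T^2<\ell<2T^2$ (Bertrand's postulate)\\
$d=2\tau$ & number of doubling steps\\
$J=6\tau$ & degree bound for polynomials in the input\\
$L=2^{10\tau}$ & range of the coefficients of $x$ and $a$\\
$Q=2^{40\tau}$ & range of the coefficients of $y$ and $b$\\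
$\delta=\sqrt{8/T}$ & threshold for large bias\\
$\kappa=2/(\delta^2L)=2^{-9\tau-2}$ & unit of approximation error
\end{tabular}
\end{center}

Let $k_i=\lfloor\ell/2^{d-i}\rfloor$ for $0\le i\le d$; these are the prefixes of the binary expansion of $\ell$. Then $k_0=1$, $k_d=\ell$, and $k_{i+1}=2k_i+\varepsilon_i$ with $\varepsilon_i\in\{0,1\}$. Let $P=\mathbb Z[X_1,X_2,X_3]$ and
\[
F_0=(X_1,\ X_2^2-2,\ X_2X_3-X_1),\qquad F_1=(X_1,\ X_2X_3-X_1,\ X_3^2-2).
\]
By \eqref{eq:doubling}, $F_0$ sends $(H_1,H_k,H_{k+1})$ to $(H_1,H_{2k},H_{2k+1})$ and $F_1$ sends it to $(H_1,H_{2k+1},H_{2k+2})$. Hence in $\mathbb Z[X]$,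
\begin{equation}\label{eq:chainH}
F_{\varepsilon_i}(H_1,H_{k_i},H_{k_i+1})=(H_1,H_{k_{i+1}},H_{k_{i+1}+1})\qquad(0\le i<d).
\end{equation}
For $c\in\mathbb Z$ let $\eta_c=2\cos(2\pi c/\ell)$. It depends only on $\pm c$ modulo $\ell$, and $\eta_0=2$, $\eta_c\eta_{c'}=\eta_{c+c'}+\eta_{c-c'}$, and $\eta_c=H_c(\eta_1)$ for $c\ge0$. Put $z_i=(\eta_1,\eta_{k_i},\eta_{k_i+1})\in\mathbb R^3$. Evaluating \eqref{eq:chainH} at $\eta_1$ gives
\begin{equation}\label{eq:chain}
z_{i+1}=F_{\varepsilon_i}(z_i),\qquad z_0=(\eta_1,\eta_1,\eta_1^2-2),\qquad z_d=(\eta_1,2,\eta_1).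
\end{equation}
For instance, for $\tau=1$ and $\ell=5$ we have $(k_0,k_1,k_2)=(1,2,5)$. The middle coordinate of $F_1\circ F_0$ is $(X_2^2-2)(X_2X_3-X_1)-X_1$, and at $(X,X,X^2-2)$ it becomes $(X^2-2)(X^3-3X)-X=X^5-5X^3+5X=H_5$.

Let $P_j\subset P$ be the group of polynomials of total degree at most $j$, let $\mathcal M$ be the set of monomials of degree at most $J$, and let $\mathrm{ev}_i\colon P\to\mathbb R$ be evaluation at $z_i$. Put
\[
D_0=|\mathcal M|=\tbinom{J+3}3,\qquad\Lambda=\{0,\dots,d\}\times\mathcal M,\qquad D=|\Lambda|=(d+1)D_0=O(\tau^4),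
\]
and $\theta_{(i,M)}=\mathrm{ev}_i(M)$. The indices $(i,M)$ with a fixed $i$ form \emph{block} $i$. The numbers $\theta_\lambda$ are the generators for $x$ and $a$. Keeping the steps in separate blocks of three variables is what makes $D$ polynomial in $\tau$; monomials of degree at most $J$ in all the numbers $\eta_{k_i}$ at once would be exponentially many.

\subsection{The group of products}

The coordinates $y$ and $b$ must range over a group that contains all products $\theta_\lambda\theta_{\lambda'}$. Let $\lambda,\lambda'$ lie in blocks $i,j$. Then $\theta_\lambda\theta_{\lambda'}$ is a product $\eta_{c_1}\cdots\eta_{c_t}$ of $t\le2J$ factors, at most $J$ of them with $c_\cdot\in\{1,k_i,k_i+1\}$ coming from $\lambda$ and at most $J$ with $c_\cdot\in\{1,k_j,k_j+1\}$ coming from $\lambda'$. For $t\ge1$ the product formula gives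
\begin{equation}\label{eq:expand}
\theta_\lambda\theta_{\lambda'}=\sum_{\pm}\eta_{c_1\pm c_2\pm\cdots\pm c_t},
\end{equation}
a sum of $2^{t-1}$ terms $\eta_c$ with $c=r_1+r_2k_i+r_3k_j$, where $|r_1|\le2J$ and $|r_2|,|r_3|\le J$. Let $\mathcal C$ be the set of $c\in\{1,\dots,\frac{\ell-1}2\}$ such that $\pm c$ is congruent modulo $\ell$ to an index occurring in \eqref{eq:expand} for some $\lambda,\lambda'$. List the number $1$ and the numbers $\eta_c$, $c\in\mathcal C$, as $\omega_0=1,\omega_1,\dots,\omega_{E-1}$, so that
\[
E=1+|\mathcal C|\le1+(d+1)^2(4J+1)(2J+1)^2=O(\tau^5).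
\]
Note that $1\in\mathcal C$, from the product $\mathrm{ev}_0(X_1)\cdot\mathrm{ev}_0(1)$. Let $W=L^2D^22^{2J}=D^22^{32\tau}$. We fix $\tau_0$ so that for all $\tau\ge\tau_0$
\begin{equation}\label{eq:large}
E-1<\tfrac{\ell-1}2,\qquad E(W+1)\le2^{-\tau}Q,\qquad TD_0\le L .
\end{equation}
This is possible because $E$, $D$, $D_0$ are bounded by polynomials in $\tau$, while $\ell>2^{2\tau}$, $2^{-\tau}Q/2^{32\tau}=2^{7\tau}$ and $L/T=2^{9\tau}$. From now on $\tau\ge\tau_0$.

\begin{lemma}\label{lem:V}
The numbers $\omega_0,\dots,\omega_{E-1}$ are linearly independent over $\mathbb Q$. Let $V=\bigoplus_k\mathbb Z\omega_k\subset\mathbb R$, and let $[v]\in\mathbb Z^E$ be the coordinate vector of $v\in V$. Every product $\theta_\lambda\theta_{\lambda'}$ lies in $V$, with coordinates in $\{0,\dots,2^{2J}\}$, and $\mathrm{ev}_i(P_{2J})\subset V$ for all $i$.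
\end{lemma}

\begin{proof}
Let $\zeta=e(1/\ell)$. Since $1+X+\dots+X^{\ell-1}$ is irreducible over $\mathbb Q$, the powers $\zeta,\dots,\zeta^{\ell-1}$ are linearly independent and sum to $-1$. The numbers $\eta_c=\zeta^c+\zeta^{\ell-c}$, $1\le c\le\frac{\ell-1}2$, use disjoint pairs of powers, so they are independent and sum to $-1$. A relation $r_0+\sum_{c\in\mathcal C}r_c\eta_c=0$ becomes $\sum_{c=1}^{(\ell-1)/2}(r_c-r_0)\eta_c=0$ with $r_c=0$ for $c\notin\mathcal C$. By \eqref{eq:large} some index is missing from $\mathcal C$, so $r_0=0$, and then all $r_c=0$.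

Each of the $2^{t-1}$ terms in \eqref{eq:expand} is some $\omega_k$ with $k\ge1$ or equals $\eta_0=2\omega_0$, so the coordinates are nonnegative and at most $2^t\le2^{2J}$; for $t=0$ the product is $\omega_0$. Finally, a monomial of degree at most $2J$ is a product of two elements of $\mathcal M$.
\end{proof}

\subsection{The function and the hard distributions}

Let $B=\{0,\dots,L-1\}^\Lambda$. Alice holds $(x,y)$ and Bob holds $(a,b)$, with $x,a\in B$ and $y,b\in\{0,\dots,Q-1\}^E$. Put $\alpha(x)=\sum_\lambda x_\lambda\theta_\lambda$ and $\beta(y)=\sum_ky_k\omega_k$, and define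
\[
f\bigl((x,y),(a,b)\bigr)=0\iff\beta(y)=\alpha(a)\alpha(x)+\beta(b).
\]
So $f=0$ exactly when the point $(\alpha(x),\beta(y))$ of the real plane lies on the line with slope $\alpha(a)$ and intercept $\beta(b)$. The vectors $(\alpha(x),\beta(y),1)$ and $(\alpha(a),-1,\beta(b))$ show that $\operatorname{rank}_0(f)\le3$. Each player holds exactly $n(\tau)=10\tau D+40\tau E=O(\tau^6)$ bits. The exponent $6$, and with it the exponent $1/6$ of the theorem, comes from the $O(\tau^5)$ coordinates of $V$ with $40\tau$ bits each.

For an additive homomorphism $m\colon V\to\mathbb R/\mathbb Z$ let $K_m$ be the $B\times B$ matrix $K_m[x,a]=e(m(\alpha(x)\alpha(a)))$, and let $\operatorname{bias}(m)=\|K_m\|_{\mathrm{op}}/L^D$. The dichotomy of the model survives in the following form.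

\begin{proposition}\label{prop:key}
Let $\tau\ge\tau_0$. If $\operatorname{bias}(m)\ge\delta$, then $\|m(\eta_1-2)\|\le3\kappa$.
\end{proposition}

\begin{remark}\label{rem:shift}
The shift cannot be an arbitrary nonzero element of $V$. By independence there is an additive map $\pi\colon V\to\mathbb Z$ with $\pi(\omega_0)=1$ and $\pi(\omega_k)=2$ for $k\ge1$. It sends each term of \eqref{eq:expand} to $2$, so a product of $t$ factors goes to $2^t$, and $\pi(\alpha(x)\alpha(a))=\pi(\alpha(x))\,\pi(\alpha(a))$. Let $m=\pi/N$. The rows of $K_m$ depend only on $\pi(\alpha(x))$ modulo $N$, so $K_m$ has rank at most $N$; the squares of its singular values sum to $L^{2D}$, so $\operatorname{bias}(m)\ge N^{-1/2}$. But $m(1)=1/N$, so the proposition fails with $1$ in place of $\eta_1-2$. The truncated inputs cannot rule out the solution $u=2$ of $H_\ell(u)=2$, and the shift is chosen to vanish there.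
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Apply Lemma~\ref{lem:fourier} with $\Gamma=(\mathbb Z/Q\mathbb Z)^E$, identified with $\{0,\dots,Q-1\}^E$, and with $w(x,a)=[\alpha(x)\alpha(a)]$ and $s=[\eta_1-2]$ reduced modulo $Q$. The characters of $\Gamma$ are $z\mapsto e(\rho\cdot z/Q)$ with $\rho\in\Gamma$. For such a character put $m(v)=\rho\cdot[v]/Q$; then $K_\chi=K_m$ and $\chi(s)=e(m(\eta_1-2))$. If $\operatorname{bias}(m)<\delta$, the term in the maximum is below $2\delta$. Otherwise it is at most $2\pi\cdot3\kappa<2^{3-9\tau}<2\delta$ by Proposition~\ref{prop:key}. Hence $|\tilde\mu_0(S)-\tilde\mu_1(S)|\le2\delta=2^{(5-\tau)/2}$ for every rectangle $S$.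

Under $\tilde\mu_j$, call an outcome \emph{bad} if the congruence $y\equiv b+w(x,a)+js\pmod Q$ is not an equality in $\mathbb Z^E$. By Lemma~\ref{lem:V} the entries of $w(x,a)$ lie in $[0,W]$, and those of $s$ lie in $\{-2,0,1\}$. Fix $x,a$ and a coordinate $k$, and let $c=w(x,a)_k+js_k\in[-2,W+1]$. Then $b_k+c$ leaves $\{0,\dots,Q-1\}$ for at most $|c|\le W+1$ values of $b_k$. So the bad event has probability $p_j\le E(W+1)/Q\le2^{-\tau}$ by \eqref{eq:large}. On an outcome that is not bad, $\beta(y)-\alpha(a)\alpha(x)-\beta(b)=j(\eta_1-2)$, and $\eta_1\ne2$, so $f=j$. Let $\mu_j$ be $\tilde\mu_j$ conditioned on not being bad. It is supported on $f^{-1}(j)$, and $\tilde\mu_j=(1-p_j)\mu_j+p_j\mu_j'$ for some distribution $\mu_j'$, so $|\tilde\mu_j(S)-\mu_j(S)|\le p_j$. Therefore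
\begin{equation}\label{eq:disc}
|\mu_0(S)-\mu_1(S)|\le2^{(5-\tau)/2}+2\cdot2^{-\tau}\le2^{(7-\tau)/2}\qquad\text{for every rectangle }S,
\end{equation}
and Lemma~\ref{lem:disc} with $\gamma=\frac16$ gives $\mathrm R^{cc}(f)\ge\frac{\tau-7}2-\log3$.

Let $c_2$ be a constant with $n(\tau)\le c_2\tau^6$ for all $\tau\ge\tau_0$. Given a large $n$, take $\tau=\lfloor(n/c_2)^{1/6}\rfloor\ge\tau_0$, so that $n(\tau)\le n$, and obtain $f_n$ from $f$ by appending $n-n(\tau)$ ignored bits to both inputs. This repeats rows and columns, so the support-rank stays at most $3$. Transfer $\mu_0,\mu_1$ by setting the new bits to $0$; a rectangle restricts to a rectangle, so \eqref{eq:disc} and the lower bound persist. With $c_0=\frac14c_2^{-1/6}$ we have $\frac{\tau-7}2-\log3\ge c_0n^{1/6}$ for large $n$, which gives both claims.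
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Part (a) combines the bound for support-rank at most $2$ from Section~\ref{sec:intro} with the theorem. For (b) take $c_1=c_0/2$; Lemma~\ref{lem:disc} with $\epsilon=2^{-c_0n^{1/6}}$ and $\gamma=2^{-c_1n^{1/6}}$ gives $C\ge\frac12c_0n^{1/6}$.
\end{proof}

\section{From large bias to small rings}\label{sec:key}

Fix $m$ with $\operatorname{bias}(m)\ge\delta$. For each block $i$ the functional $p\mapsto m(\mathrm{ev}_i(p))$ is defined on $P_{2J}$ only. We shall replace it by an exact functional $\hat m_i$ on all of $P$ with values in a finite cyclic group, attach to $\hat m_i$ a ring $A_i$ of order less than $T$ as in the model, and carry the relation $X_2=2$ from block $d$ back to block $0$, where it becomes $H_\ell(u)=2$.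

For $p\in P$ let $|p|_1$ be the sum of the absolute values of its coefficients; it satisfies $|pq|_1\le|p|_1|q|_1$. Approximate identities become exact through the following remark. Since $2^{7\tau}\kappa=\frac14T^{-2}$,
\begin{equation}\label{eq:round}
z\in\tfrac1N\mathbb Z/\mathbb Z,\quad1\le N<T^2,\quad\|z\|\le2^{7\tau}\kappa\quad\Longrightarrow\quad z=0,
\end{equation}
because a nonzero such $z$ has $\|z\|\ge1/N$. The multiples of $\kappa$ to which we apply \eqref{eq:round} are $4$, $1+\tau$, $1+\tau^3T$ and $1+9^\tau$. All are at most $1+2^{4\tau}\le 2^{7\tau}$, as $\tau\le2^\tau$.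

\subsection{A pigeonhole principle in each block}

Identify $\{0,\dots,L-1\}^{\mathcal M}$ with the set $B_0\subset P_J$ of polynomials with coefficients in $\{0,\dots,L-1\}$, and let $K^{(i)}[x,a]=e(m(\mathrm{ev}_i(xa)))$ for $x,a\in B_0$. One functional $m$ has to be controlled in all blocks at once. This costs nothing, because $\alpha$ is the sum of the contributions of the blocks.

\begin{lemma}\label{lem:block}
$\|K^{(i)}\|_{\mathrm{op}}\ge\delta L^{D_0}$ for every $i\in\{0,\dots,d\}$.
\end{lemma}

\begin{proof}
Fix the coordinates of $x,a\in B$ outside block $i$, and let $x',a'\in B_0$ be their parts in block $i$. Then $\alpha(x)=\mathrm{ev}_i(x')+\alpha_1$ and $\alpha(a)=\mathrm{ev}_i(a')+\alpha_2$ with $\alpha_1,\alpha_2$ fixed, and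
\[
\alpha(x)\alpha(a)=\mathrm{ev}_i(x'a')+\mathrm{ev}_i(x')\alpha_2+\alpha_1\mathrm{ev}_i(a')+\alpha_1\alpha_2 .
\]
All four terms are integer combinations of products $\theta_\lambda\theta_{\lambda'}$; this is why $V$ contains products across different blocks. So $m$ applies to each term, and the submatrix of $K_m$ is $K^{(i)}$ multiplied on both sides by diagonal matrices with entries of modulus $1$. Thus $K_m$ is an $r\times r$ array, $r=L^{D-D_0}$, of blocks of norm $\|K^{(i)}\|_{\mathrm{op}}$. For vectors $u,v$ split accordingly,
\[
|u^*K_mv|\le\|K^{(i)}\|_{\mathrm{op}}\sum_j\|u_j\|_2\sum_k\|v_k\|_2\le r\,\|K^{(i)}\|_{\mathrm{op}}\|u\|_2\|v\|_2 .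
\]
Hence $\delta L^D\le\|K_m\|_{\mathrm{op}}\le L^{D-D_0}\|K^{(i)}\|_{\mathrm{op}}$.
\end{proof}

Call $p\in P_J$ \emph{$i$-negligible} if $\|m(\mathrm{ev}_i(pM))\|\le\kappa$ for all $M\in\mathcal M$. These polynomials play the part of the ideal $I_m$. In the model, bias at least $\delta$ means at most $\delta^{-2}$ classes, so among more than $\delta^{-2}$ elements two differ by an element of $I_m$. The next lemma is the version for boxes.

\begin{lemma}\label{lem:pigeon}
Let $G\subset P_J$ be a set of $T$ polynomials with coefficients in $\{0,\dots,T\}$. For each $i$ there are distinct $g,g'\in G$ such that $g-g'$ is $i$-negligible.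
\end{lemma}

\begin{proof}
Let $K=K^{(i)}$ and $\Theta(p)=\mathbb E_{x\in B_0}\,e(m(\mathrm{ev}_i(xp)))$ for $p\in P_J$, so that $(K^*K)[a_0,a]=L^{D_0}\Theta(a-a_0)$. The norm of a Hermitian matrix is its largest absolute eigenvalue, which is at most the largest sum of absolute values in a row. By Lemma~\ref{lem:block} there is $a_0\in B_0$ with $\sum_{a\in B_0}|\Theta(a-a_0)|\ge\delta^2L^{D_0}$. Let $\Omega=\{a\in B_0:|\Theta(a-a_0)|\ge\delta^2/2\}$. The terms outside $\Omega$ contribute at most $\frac{\delta^2}2L^{D_0}$ and each term is at most $1$, so $|\Omega|\ge\frac{\delta^2}2L^{D_0}$.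

Let $a\in\Omega$. The coefficients of $x$ are independent, so
\[
\Theta(a-a_0)=\prod_{M\in\mathcal M}\ \frac1L\sum_{t=0}^{L-1}e(t\vartheta_M),\qquad\vartheta_M=m\bigl(\mathrm{ev}_i(M(a-a_0))\bigr).
\]
All factors have modulus at most $1$, so each has modulus at least $\delta^2/2$. For $\vartheta_M\ne0$ the geometric sum bounds the factor by $1/(L|\sin\pi\vartheta_M|)\le1/(2L\|\vartheta_M\|)$. Hence $\|\vartheta_M\|\le1/(\delta^2L)=\kappa/2$ for all $M$, and by the triangle inequality the difference of any two elements of $\Omega$ is $i$-negligible.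

The $T$ translates $\Omega+g$, $g\in G$, lie in a box with $(L+T)^{D_0}\le\exp(TD_0/L)L^{D_0}<3L^{D_0}$ points, by \eqref{eq:large}. Their sizes sum to at least $T\frac{\delta^2}2L^{D_0}=4L^{D_0}$, so two of them meet: $a_1+g=a_2+g'$ with $g\ne g'$ and $a_1,a_2\in\Omega$. Then $g-g'=a_2-a_1$ is $i$-negligible.
\end{proof}

We use the lemma three times: on constants, to find a characteristic; on polynomials in one variable, to find monic relations; and on representatives of residue classes, to bound the order of a ring.

\subsection{An exact functional on all polynomials}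

The negligible polynomials do not form a group, since errors add up. To obtain an ideal we round $m$ to values with a small common denominator.

\begin{lemma}\label{lem:round}
For each $i$ there are an integer $1\le N_i<T$ and a homomorphism $\tilde m_i\colon P_J\to\frac1{N_i}\mathbb Z/\mathbb Z$ with
\begin{equation}\label{eq:approx}
\|m(\mathrm{ev}_i(p))-\tilde m_i(p)\|\le|p|_1\,\kappa\qquad(p\in P_J).
\end{equation}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:pigeon} with $G=\{0,\dots,T-1\}$ gives $1\le N_i<T$ with $\|N_i\,m(\mathrm{ev}_i(M))\|\le\kappa$ for all $M\in\mathcal M$. If a real number $\vartheta$ has $|N_i\vartheta-r|\le\kappa$ for an integer $r$, then $|\vartheta-r/N_i|\le\kappa$. Define $\tilde m_i(M)=r/N_i$ in this way on each monomial and extend additively.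
\end{proof}

The definition of the ideal involves the values on $pq$ for all $q\in P$, so $\tilde m_i$ must be extended beyond degree $J$. The extension is canonical once each variable satisfies a monic relation of low degree that $\tilde m_i$ respects.

\begin{lemma}\label{lem:extend}
For each $i$ there are an ideal $I_i'\subseteq P$, a set $\mathcal B_i$ of at most $\tau^3$ monomials of degree less than $3\tau$, and a homomorphism $\hat m_i\colon P\to\frac1{N_i}\mathbb Z/\mathbb Z$ such that $\mathcal B_i$ spans $P$ additively modulo $I_i'$, the map $\hat m_i$ vanishes on $I_i'$, and $\hat m_i=\tilde m_i$ on $P_J$.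
\end{lemma}

\begin{proof}
Fix $i$. For $v\in\{1,2,3\}$ apply Lemma~\ref{lem:pigeon} to the $2^\tau=T$ polynomials $\sum_{t<\tau}c_tX_v^t$ with $c_t\in\{0,1\}$. The difference of two of them is nonzero with coefficients in $\{-1,0,1\}$, so after a change of sign we get a monic $i$-negligible $U_v\in\mathbb Z[X_v]$ of degree $n_v\le\tau-1$ with $|U_v|_1\le\tau$. If $M$ is a monomial with $\deg M+n_v\le J$, then \eqref{eq:approx} gives $\|\tilde m_i(U_vM)\|\le(1+\tau)\kappa$, and so $\tilde m_i(U_vM)=0$ by \eqref{eq:round}.

Let $I_i'=(U_1,U_2,U_3)$, and let $\mathcal B_i$ be the set of monomials whose exponent of $X_v$ is less than $n_v$ for each $v$. (It is empty if some $U_v=1$.) Then $|\mathcal B_i|\le\tau^3$, the degrees are less than $3\tau$, and $\mathcal B_i\subset P_J$. Let $r_v\colon\mathbb Z[X_v]\to\mathbb Z[X_v]$ be the remainder on division by the monic polynomial $U_v$, and let $r\colon P\to P$ be the additive map with $r(q_1q_2q_3)=r_1(q_1)r_2(q_2)r_3(q_3)$ for $q_v\in\mathbb Z[X_v]$, defined on monomials and extended by additivity in each factor. Its image lies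 in the span of $\mathcal B_i$, and it fixes $\mathcal B_i$. It kills each $U_vM$ with $M$ a monomial, hence $I_i'$. Also $p-r(p)\in I_i'$, because $q_v\equiv r_v(q_v)$ modulo $I_i'$ and congruences multiply. Put $\hat m_i=\tilde m_i\circ r$.

It remains to show $\hat m_i(M)=\tilde m_i(M)$ for $M\in\mathcal M$, by induction on the degree. For $M\in\mathcal B_i$ it holds by definition. Otherwise $M=X_v^{n_v}M'$ for some $v$, and $M=U_vM'-(U_v-X_v^{n_v})M'$. Both maps vanish on $U_vM'$, which has degree $\deg M\le J$, and they agree on the last term, which is zero or has degree less than $\deg M$.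
\end{proof}

From now on \eqref{eq:approx} is used with $\hat m_i$ in place of $\tilde m_i$.

\subsection{The rings $A_i$}

As in the model, let
\[
I_i=\{p\in P:\ \hat m_i(pq)=0\ \text{for all }q\in P\},\qquad A_i=P/I_i .
\]
The ideal $I_i$ contains $I_i'$ and $N_iP$, and $\hat m_i$ vanishes on it. Membership can be tested in low degree:
\begin{equation}\label{eq:test}
\hat m_i(pM)=0\ \text{ for all }M\in\mathcal B_i\quad\Longrightarrow\quad p\in I_i,
\end{equation}
since every $q$ is an integer combination of $\mathcal B_i$ plus some $q'\in I_i'$, and $pq'\in I_i'$. So far we only know $|A_i|\le N_i^{\tau^3}$, which is much larger than $\ell$ in general.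

\begin{lemma}\label{lem:size}
$|A_i|<T$ for every $i$.
\end{lemma}

\begin{proof}
Every class in $A_i$ has a representative $\sum_{M\in\mathcal B_i}c_MM$ with $0\le c_M<N_i$. Suppose there are $T$ distinct classes, and let $G$ consist of such representatives for them. Lemma~\ref{lem:pigeon} gives distinct $g,g'\in G$ with $g-g'$ $i$-negligible. For $M\in\mathcal B_i$ the polynomial $(g-g')M$ has degree less than $6\tau=J$, which is the reason for the choice of $J$, and $|(g-g')M|_1\le\tau^3T$. By \eqref{eq:approx}, $\|\hat m_i((g-g')M)\|\le(1+\tau^3T)\kappa$, so this value is $0$ by \eqref{eq:round}. By \eqref{eq:test}, $g-g'\in I_i$, although $g$ and $g'$ represent distinct classes.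
\end{proof}

The ring $A_i$ need not be a quotient of $\mathbb Z[\eta_1]$: it inherits only those relations of the point $z_i$ that have small degree and small coefficients.

\begin{lemma}\label{lem:boundary}
If $\rho\in P_2$, $|\rho|_1\le4$ and $\mathrm{ev}_i(\rho)=0$, then $\rho\in I_i$. In particular $X_2-X_1\in I_0$, $X_3-X_1^2+2\in I_0$ and $X_2-2\in I_d$.
\end{lemma}

\begin{proof}
For $M\in\mathcal B_i$ we have $\rho M\in P_J$ and $\mathrm{ev}_i(\rho M)=0$. So $\|\hat m_i(\rho M)\|\le4\kappa$ by \eqref{eq:approx}, the value is $0$ by \eqref{eq:round}, and \eqref{eq:test} applies. The three relations hold by \eqref{eq:chain}.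
\end{proof}

\subsection{Linking consecutive blocks}

Let $\sigma_i\colon P\to P$ be the ring homomorphism $\sigma_i(p)=p\circ F_{\varepsilon_i}$. By \eqref{eq:chain}, $\mathrm{ev}_i\circ\sigma_i=\mathrm{ev}_{i+1}$. We want the same relation between the exact functionals. The estimate \eqref{eq:approx} gives it in low degree only, and this is not enough: each $\sigma_i$ doubles degrees, so along the chain we leave $P_J$ after a few steps. The bound on $|A_i|$ closes the gap, because in a ring of order less than $2^{2\tau}$ every element generated by three given elements is already a polynomial of degree at most $2\tau$ in them.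

\begin{lemma}\label{lem:link}
$\hat m_i\circ\sigma_i=\hat m_{i+1}$ on $P$, for $0\le i<d$.
\end{lemma}

\begin{proof}
Let $\Delta=\hat m_i\circ\sigma_i-\hat m_{i+1}$, with values in $\frac1N\mathbb Z/\mathbb Z$ for $N=N_iN_{i+1}<T^2$.

\emph{Low degree.} Let $M$ be a monomial of degree at most $2\tau$. The components of $F_0$ and $F_1$ have degree at most $2$ and $|\cdot|_1\le3$, so $\sigma_i(M)\in P_{4\tau}\subset P_J$ and $|\sigma_i(M)|_1\le9^\tau$. Apply \eqref{eq:approx} to $\sigma_i(M)$ in block $i$ and to $M$ in block $i+1$. Both approximate $m$ at the same real number $\mathrm{ev}_i(\sigma_i(M))=\mathrm{ev}_{i+1}(M)$, so $\|\Delta(M)\|\le(1+9^\tau)\kappa$, and $\Delta(M)=0$ by \eqref{eq:round}. Thus $\Delta$ vanishes on $P_{2\tau}$.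

\emph{All degrees.} Let $\Phi\colon P\to A_i\times A_{i+1}$ be the ring homomorphism $\Phi(p)=(\sigma_i(p)+I_i,\ p+I_{i+1})$. If $\Phi(p)=0$, then $\hat m_i(\sigma_i(p))=0$ and $\hat m_{i+1}(p)=0$, so $\Delta(p)=0$. Consider the additive subgroups $\Phi(P_0)\subseteq\Phi(P_1)\subseteq\cdots$. A strict inclusion at least doubles the order, and the target has order less than $T^2=2^{2\tau}$ by Lemma~\ref{lem:size}. So $\Phi(P_j)=\Phi(P_{j+1})$ for some $j<2\tau$. Since $P_{j+1}=P_j+\sum_vX_vP_j$ for all $j$, this equality propagates:
\[
\Phi(P_{j+2})=\Phi(P_{j+1})+\sum_v\Phi(X_v)\Phi(P_{j+1})=\Phi(P_{j+1})+\sum_v\Phi(X_v)\Phi(P_j)=\Phi(P_{j+1}).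
\]
Hence $\Phi(P)=\Phi(P_{2\tau})$. Given $p\in P$, pick $p'\in P_{2\tau}$ with $\Phi(p-p')=0$; then $\Delta(p)=\Delta(p')=0$.
\end{proof}

\subsection{Closing the chain}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\sigma=\sigma_0\circ\sigma_1\circ\dots\circ\sigma_{d-1}$, so that $\sigma(p)=p\circ F_{\varepsilon_{d-1}}\circ\dots\circ F_{\varepsilon_0}$. Lemma~\ref{lem:link}, applied $d$ times, gives $\hat m_d=\hat m_0\circ\sigma$. Moreover $\sigma(X_1)=X_1$, since $F_0$ and $F_1$ fix the first coordinate.

By Lemma~\ref{lem:boundary}, every $q\in P$ satisfies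
\begin{equation}\label{eq:reduce}
q\equiv q(X_1,X_1,X_1^2-2)\pmod{I_0}.
\end{equation}
We first show $\sigma(X_2)-2\in I_0$. For $t\ge0$, the relation $X_2-2\in I_d$ gives
\[
0=\hat m_d\bigl((X_2-2)X_1^t\bigr)=\hat m_0\bigl((\sigma(X_2)-2)X_1^t\bigr).
\]
By \eqref{eq:reduce}, any $q\in P$ is an integer combination of powers of $X_1$ plus some $q'\in I_0$, and $\hat m_0$ vanishes on $(\sigma(X_2)-2)q'\in I_0$. So $\hat m_0((\sigma(X_2)-2)q)=0$ for all $q$, which is the claim.

Next apply \eqref{eq:reduce} to $q=\sigma(X_2)$. The triple $(X_1,X_1,X_1^2-2)$ is $(H_1,H_{k_0},H_{k_0+1})$ in the variable $X_1$, and by \eqref{eq:chainH} the map $F_{\varepsilon_{d-1}}\circ\dots\circ F_{\varepsilon_0}$ sends it to $(H_1,H_\ell,H_{\ell+1})$. Hence $\sigma(X_2)\equiv H_\ell(X_1)\pmod{I_0}$, and the image $u$ of $X_1$ in $A_0$ satisfies $H_\ell(u)=2$.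

Since $|A_0|^2<T^2<\ell$ by Lemma~\ref{lem:size} and $\ell$ is prime, Lemma~\ref{lem:collapse} gives $u=2$. So $X_1-2\in I_0$ and $\hat m_0(X_1-2)=0$. As $\mathrm{ev}_0(X_1-2)=\eta_1-2$ and $|X_1-2|_1=3$, the estimate \eqref{eq:approx} yields $\|m(\eta_1-2)\|\le3\kappa$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{GHRS}
Mika G\"o\"os, Nathaniel Harms, Florian K. Richter, and Anastasia Sofronova,
\emph{No Constant-Cost Protocol for Point--Line Incidence},
arXiv:2604.03805 (2026).

\end{thebibliography}
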